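\title{The Rhodes-prime finite $p$-groups are the cyclic ones}

\begin{abstract}
A nontrivial group $X$ in a category of groups closed under finite direct products and subquotients is Rhodes-prime if, whenever $X$ is a subquotient of $Y_0\times Y_1$, it is a subquotient of $Y_0$ or of $Y_1$. We show that the Rhodes-prime objects of the category of finite $p$-groups are exactly the cyclic groups $\mathbb{Z}_{p^n}$, $n\ge1$, which answers a question of Bergman. The proof turns primeness into a transitivity property of $\operatorname{GL}_d(\mathbb{F}_p)\times\mathbb{F}_p^\times$ acting on the dual of the $c$-th layer of the lower exponent-$p$ central series of the free group of rank $d$, and shows that this property fails when $d\ge2$ and $c\ge2$.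
\end{abstract}

\section{Introduction}\label{sec:intro}

A group $X$ is a \emph{subquotient} of a group $Y$, written $X\preceq Y$, if $X$ is isomorphic to a homomorphic image of a subgroup of $Y$. The relation is transitive: if $X$ is an image of $A\le Y$ and $Y$ is an image of $B\le Z$, then the preimage of $A$ in $B$ is a subgroup of $Z$ that maps onto $X$. We call a category $\mathcal{C}$ of groups \emph{closed} if it is closed under finite direct products and under subquotients; only its class of objects will matter. A nontrivial group $X$ in a closed category $\mathcal{C}$ is \emph{Rhodes-prime with respect to direct products} in $\mathcal{C}$, or briefly \emph{Rhodes-prime} in $\mathcal{C}$, if for all $Y_0,Y_1\in\mathcal{C}$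
\[
X\preceq Y_0\times Y_1\quad\text{implies}\quad X\preceq Y_0\ \text{ or }\ X\preceq Y_1 .
\]
So $X$ is Rhodes-prime when it cannot be assembled from two factors neither of which involves it alone. The relation $\preceq$ plays the role of divisibility. For finite cyclic groups this is literal: $\mathbb{Z}_m\preceq\mathbb{Z}_a$ if and only if $m\mid a$, and $\mathbb{Z}_m\preceq\mathbb{Z}_a\times\mathbb{Z}_b$ if and only if $m\mid\operatorname{lcm}(a,b)$. The integers $m>1$ that divide $a$ or $b$ whenever they divide $\operatorname{lcm}(a,b)$ are the prime powers, so one expects every $\mathbb{Z}_{p^n}$ to be Rhodes-prime, and not only $\mathbb{Z}_p$.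

Bergman \cite{Bergman} asks: for a prime $p$, which objects of the category of finite $p$-groups are Rhodes-prime? Are there any other than the cyclic groups $\mathbb{Z}_{p^n}$?

A Rhodes-prime finite group is \emph{monolithic}, that is, it has a unique minimal normal subgroup (Section~\ref{sec:first}). The minimal normal subgroups of a finite $p$-group are its central subgroups of order $p$, so a nontrivial finite $p$-group is monolithic exactly when its center is cyclic. An abelian candidate is therefore cyclic, and the smallest noncyclic candidates are the nonabelian groups of order $p^3$. Recall that for each $p$ there are exactly two of these up to isomorphism: for $p=2$ the quaternion group $Q_8$ and the dihedral group $D_4$ of order $8$; for odd $p$ the group $M=\mathbb{Z}_{p^2}\rtimes\mathbb{Z}_p$ of exponent $p^2$, where a generator of $\mathbb{Z}_p$ acts by multiplication by $1+p$, and the group $E$ of upper unitriangular $3\times3$ matrices over $\mathbb{Z}_p$, of exponent $p$. In \cite{Bergman} it is taken as known that the groups $\mathbb{Z}_{p^n}$ are Rhodes-prime and that $Q_8$,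 $D_4$, $M$ and $E$ are not. This suggests that there are no other examples. It also calls for some caution, because the answer depends on the category: among finite groups of exponent dividing $p$, the group $E$ \emph{is} Rhodes-prime (Proposition~\ref{prop:sharp}).

\begin{theorem}\label{thm:main}
A nontrivial finite $p$-group is Rhodes-prime with respect to direct products, in the category of finite $p$-groups, if and only if it is cyclic.
\end{theorem}

We prove a stronger statement, which says where the two factors can be found. Write $[a,b]=a^{-1}b^{-1}ab$ and $g^h=h^{-1}gh$. For a subgroup $A$ let $A^p$ be the subgroup generated by the $p$-th powers of elements of $A$. The \emph{lower exponent-$p$ central series} of a group $G$ is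
\[
\lambda_1(G)=G,\qquad \lambda_{i+1}(G)=[\lambda_i(G),G]\,\lambda_i(G)^p .
\]
The \emph{$p$-class} of a finite $p$-group $G$ is the least $c\ge0$ with $\lambda_{c+1}(G)=1$; for example, $\mathbb{Z}_{p^n}$ has $p$-class $n$. Let $F_n$ be the free group on $x_1,\dots,x_n$, and put $\Gamma_{n,c}=F_n/\lambda_{c+1}(F_n)$. This is a finite $p$-group, and every $n$-generator finite $p$-group of $p$-class at most $c$ is an image of it (Section~\ref{sec:series}).

\begin{theorem}\label{thm:strong}
Let $X$ be a noncyclic finite $p$-group of $p$-class $c$ which can be generated by $d_0$ elements. Then there are homomorphic images $Y_0,Y_1$ of $\Gamma_{d_0,c}$ with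
\[
X\preceq Y_0\times Y_1,\qquad X\not\preceq Y_0,\qquad X\not\preceq Y_1 .
\]
Hence $X$ is not Rhodes-prime in any closed category of groups that contains $\Gamma_{d_0,c}$.
\end{theorem}

Section~\ref{sec:first} treats cyclic groups and works out the groups of order $8$, where the mechanism of the proof is already visible. Section~\ref{sec:series} attaches a test group $Y_\mu$ to every linear functional $\mu$ on the layer $\lambda_c(F_n)/\lambda_{c+1}(F_n)$. Section~\ref{sec:reduction} shows that if $X$ violates the conclusion of Theorem~\ref{thm:strong}, then the $\mu$ with $X\not\preceq Y_\mu$ form a subspace whose complement is a single orbit of a small group. Section~\ref{sec:transitivity} shows that this forces $X$ to be cyclic. Section~\ref{sec:categories} treats other categories and shows that ``contains $\Gamma_{d_0,c}$'' cannot be weakened to ``contains $X$''.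

\section{Cyclic groups and the groups of order 8}\label{sec:first}

\begin{proposition}\label{prop:cyclic}
For $n\ge1$ the group $\mathbb{Z}_{p^n}$ is Rhodes-prime in every closed category of groups that contains it.
\end{proposition}

\begin{proof}
Let $A\le Y_0\times Y_1$ map onto $\mathbb{Z}_{p^n}$, and let $(y_0,y_1)\in A$ map to a generator. If some $y_i$ has infinite order, then $\mathbb{Z}_{p^n}$ is an image of $\langle y_i\rangle$. Otherwise $p^n$ divides the order of $(y_0,y_1)$, which is the least common multiple of the orders of $y_0$ and $y_1$. So $p^n$ divides the order of some $y_i$, and again $\mathbb{Z}_{p^n}$ is an image of $\langle y_i\rangle$.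
\end{proof}

Every direct product that we use to test primeness arises from the following observation.

\begin{lemma}\label{lem:intersection}
Let $A,B,N$ be normal subgroups of a group $G$ with $A\cap B\le N$. Then $G/N\preceq G/A\times G/B$.
\end{lemma}

\begin{proof}
The map $g\mapsto(gA,gB)$ has kernel $A\cap B$, so $G/(A\cap B)$ embeds in $G/A\times G/B$, and it has $G/N$ as an image.
\end{proof}

If a finite group $X$ has two distinct minimal normal subgroups $A$ and $B$, then $A\cap B=1$ and $X\preceq X/A\times X/B$, where both factors are smaller than $X$. This is why Rhodes-prime finite groups are monolithic. For a monolithic $X$ the quotients of $X$ itself give nothing, and the factors must be found elsewhere.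

\begin{example}\label{ex:eight}
Let $D_4=\langle s,t\rangle$ with $s^2=t^2=1$ and $z=[s,t]=(st)^2$ central of order $2$, and let $\mathbb{Z}_4=\langle u\rangle$. Let $A\le D_4\times\mathbb{Z}_4$ be generated by $a=(s,u)$ and $b=(t,u)$. Then
\[
a^2=b^2=(1,u^2),\qquad [a,b]=(z,1).
\]
The subgroup $Z$ generated by $(z,1)$ and $(1,u^2)$ is central in $A$ of order $4$. The quotient $A/Z$ is generated by two commuting elements of square $1$ and maps onto $D_4/\langle z\rangle\cong\mathbb{Z}_2^2$, so $|A|=16$. In the group $A/\langle(z,u^2)\rangle$ of order $8$ we have $a^2=b^2=[a,b]=\zeta$ with $\zeta$ central of order $2$, and $(ab)^2=a^2b^2[b,a]=\zeta^3=\zeta$. This group is nonabelian and $\zeta$ is its only involution, so it is $Q_8$. Thus $Q_8\preceq D_4\times\mathbb{Z}_4$, while $Q_8\not\preceq D_4$ and $Q_8\not\preceq\mathbb{Z}_4$ by comparing orders.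

To see what happened, take each of the three groups with its pair of generators and its central involution: $(s,t;z)$, $(u,u;u^2)$ and $(a,b;\zeta)$. For such a triple $(g,h;w)$ define $q\colon\mathbb{F}_2^2\to\mathbb{F}_2$ by $(g^{v_1}h^{v_2})^2=w^{q(v_1,v_2)}$ for $v_1,v_2\in\{0,1\}$. The three functions are
\[
q_{D_4}=v_1v_2,\qquad q_{\mathbb{Z}_4}=v_1+v_2,\qquad q_{Q_8}=v_1+v_2+v_1v_2 .
\]
Passing to the diagonal subgroup and identifying the two central involutions \emph{adds} these functions. Since also $q_{D_4}=q_{Q_8}+q_{\mathbb{Z}_4}$, the same recipe should produce $D_4$, and it does: in $Q_8\times\mathbb{Z}_4$ the elements $(i,u)$ and $(j,u)$ generate a group of order $16$, by the same count, and modulo $(-1,u^2)$ they become two noncommuting involutions generating a group of order $8$, which is $D_4$.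
\end{example}

The example suggests the plan. The way in which the last nontrivial term $\lambda_c(X)$ is attached to the rest of $X$ should be recorded by a vector in an $\mathbb{F}_p$-vector space, direct products should realize the addition of vectors, and $X$ fails to be Rhodes-prime once a vector that yields $X$ is a sum of two vectors that do not. The next section constructs this space for every $p$-class.

\section{The layers of the free group and the groups $Y_\mu$}\label{sec:series}

The subgroups $\lambda_i(G)$ are normal and form a descending chain. Let $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$ be the lower central series; by induction $\gamma_i(G)\le\lambda_i(G)$. A finite $p$-group $G$ has a $p$-class, because $[N,G]N^p<N$ for every normal subgroup $N\ne1$: if $N'$ is maximal among the normal subgroups of $G$ properly contained in $N$, then $N/N'$ is a minimal normal subgroup of $G/N'$, hence central of order $p$, and so $[N,G]N^p\le N'$.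

\begin{lemma}\label{lem:series}
Let $G$ and $G'$ be groups and $i\ge1$.
\begin{enumerate}
\item[(a)] If $f\colon G\to G'$ is a homomorphism, then $f(\lambda_i(G))\le\lambda_i(G')$, with equality if $f$ is onto. Hence the $p$-class does not increase on passing to subquotients.
\item[(b)] $\lambda_i(G)/\lambda_{i+1}(G)$ is central in $G/\lambda_{i+1}(G)$ and is an elementary abelian $p$-group.
\item[(c)] $[\lambda_i(G),\lambda_2(G)]\le\lambda_{i+2}(G)$.
\item[(d)] If homomorphisms $\alpha,\beta\colon G'\to G$ agree modulo $\lambda_2(G)$, then on $\lambda_i(G')$ they agree modulo $\lambda_{i+1}(G)$.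
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim follows by induction from $f([A,G])=[f(A),f(G)]$ and $f(A^p)=f(A)^p$. If $\psi\colon A\to X$ is onto and $A\le Y$, then $\lambda_i(X)=\psi(\lambda_i(A))$ and $\lambda_i(A)\le\lambda_i(Y)$, so $\lambda_i(Y)=1$ implies $\lambda_i(X)=1$. Part (b) restates the definition.

(c) Fix $w\in\lambda_i(G)$. Then $[w,g]\in\lambda_{i+1}(G)$ is central modulo $\lambda_{i+2}(G)$, so the identity $[w,gh]=[w,h][w,g]^h$ shows that $g\mapsto[w,g]\lambda_{i+2}(G)$ is a homomorphism from $G$ to the elementary abelian group $\lambda_{i+1}(G)/\lambda_{i+2}(G)$. Such a homomorphism kills commutators and $p$-th powers, hence $\lambda_2(G)$.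

(d) We induct on $i$; the case $i=1$ is the hypothesis. The group $\lambda_{i+1}(G')$ is generated by the elements $w^p$ and $[w,g]$ with $w\in\lambda_i(G')$, $g\in G'$, so it suffices to treat these. Write $\alpha(w)=\beta(w)t$ and $\alpha(g)=\beta(g)s$ with $t\in\lambda_{i+1}(G)$ and $s\in\lambda_2(G)$. Modulo $\lambda_{i+2}(G)$ the element $t$ is central and $t^p\equiv1$. Hence $\alpha(w^p)\equiv\beta(w)^pt^p\equiv\beta(w^p)$ and
\[
\alpha([w,g])\equiv[\beta(w),\beta(g)s]=[\beta(w),s]\,[\beta(w),\beta(g)]^s\equiv[\beta(w),\beta(g)],
\]
where $[\beta(w),s]\equiv1$ by (c) and $[\beta(w),\beta(g)]\in\lambda_{i+1}(G)$ is central modulo $\lambda_{i+2}(G)$ by (b).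
\end{proof}

The groups $\Gamma_{n,c}$ are finite $p$-groups: if $\lambda_i(F_n)$ has finite index, it is finitely generated, so the elementary abelian group $\lambda_i(F_n)/\lambda_{i+1}(F_n)$ is finite. By (a), every $n$-generator group $G$ with $\lambda_{c+1}(G)=1$ is an image of $\Gamma_{n,c}$. In particular $\Gamma_{m,i}$ is an image of $\Gamma_{n,c}$ for $m\le n$ and $i\le c$.

\subsection*{The layer $L(n)$}
Fix $c\ge1$ and put
\[
V_n=F_n/\lambda_2(F_n)\cong\mathbb{F}_p^n,\qquad L(n)=\lambda_c(F_n)/\lambda_{c+1}(F_n).
\]
These are finite-dimensional $\mathbb{F}_p$-vector spaces, and the classes of $x_1,\dots,x_n$ form a basis of $V_n$. A change of generators is a homomorphism between free groups, which is too much data to handle. Part (d) of Lemma~\ref{lem:series} says that the layer sees only its linear part, as follows.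

By (a), a homomorphism $\hat h\colon F_n\to F_m$ induces linear maps $h\colon V_n\to V_m$ and $L(n)\to L(m)$; we call $\hat h$ a \emph{lift} of $h$. Every linear map $h\colon V_n\to V_m$ has a lift: send $x_i$ to any element of $F_m$ in the class $h(x_i\lambda_2(F_n))$. Two lifts of $h$ agree modulo $\lambda_2(F_m)$, so by (d) they induce the same map $L(h)\colon L(n)\to L(m)$. A composite of lifts is a lift of the composite, so
\[
L(hk)=L(h)L(k),\qquad L(1)=1 .
\]
For $\mu$ in the dual space $L(m)^*$ we write $\mu L(h)\in L(n)^*$ for the composite $\mu\circ L(h)$.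

\subsection*{The groups $Y_\mu$}
For $\mu\in L(n)^*$ let $K_\mu\le\lambda_c(F_n)$ be the preimage of $\ker\mu$. It contains $\lambda_{c+1}(F_n)$ and is normal in $F_n$ by (b). Put $Y_\mu=F_n/K_\mu$, an image of $\Gamma_{n,c}$. By (a), $\lambda_c(Y_\mu)=\lambda_c(F_n)/K_\mu$, which has order $p$ if $\mu\neq0$ and is trivial if $\mu=0$. So $Y_0=\Gamma_{n,c-1}$, and for $\mu\ne0$ the group $Y_\mu$ has a central subgroup of order $p$ with quotient $\Gamma_{n,c-1}$. Also $Y_{a\mu}=Y_\mu$ for $a\in\mathbb{F}_p^\times$. The addition seen in Example~\ref{ex:eight} now takes the following form.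

\begin{lemma}\label{lem:sum}
For $\mu_1,\mu_2\in L(n)^*$ we have $Y_{\mu_1+\mu_2}\preceq Y_{\mu_1}\times Y_{\mu_2}$.
\end{lemma}

\begin{proof}
We have $K_{\mu_1}\cap K_{\mu_2}\le K_{\mu_1+\mu_2}$, and Lemma~\ref{lem:intersection} applies.
\end{proof}

\section{From primeness to a transitive action}\label{sec:reduction}

Throughout this section $X\neq1$ is a finite $p$-group of $p$-class $c\ge1$, generated by $d_0$ elements, for which the conclusion of Theorem~\ref{thm:strong} fails:
\begin{equation}\tag{$\star$}\label{eq:star}
\begin{gathered}
\text{for all homomorphic images $Y_0,Y_1$ of $\Gamma_{d_0,c}$,}\\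
\text{if $X\preceq Y_0\times Y_1$ then $X\preceq Y_0$ or $X\preceq Y_1$.}
\end{gathered}
\end{equation}
The groups to which \eqref{eq:star} will be applied are quotients of $X$, the group $\Gamma_{d_0,c-1}$, and the groups $Y_\mu$ with $\mu\in L(n)^*$, $n\le d_0$. All of these are images of $\Gamma_{d_0,c}$.

\begin{lemma}\label{lem:orderp}
The group $\lambda_c(X)$ has order $p$.
\end{lemma}

\begin{proof}
The group $\lambda_c(X)\neq1$ is central and elementary abelian. If its order exceeded $p$, it would contain distinct subgroups $A,B$ of order $p$. They are normal in $X$ and $A\cap B=1$, so $X\preceq X/A\times X/B$ by Lemma~\ref{lem:intersection}. Then \eqref{eq:star} makes $X$ a subquotient of a group of smaller order, which is absurd.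
\end{proof}

Fix a surjection $\pi\colon F_{d_0}\to X$ with kernel $N$ and an isomorphism $\lambda_c(X)\cong\mathbb{F}_p$. The map $\pi$ sends $\lambda_c(F_{d_0})$ onto $\lambda_c(X)$ and kills $\lambda_{c+1}(F_{d_0})$, so it induces a nonzero functional
\[
\xi\in L(d_0)^*\qquad\text{with}\qquad K_\xi=N\cap\lambda_c(F_{d_0}).
\]
In particular $X$ is an image of $Y_\xi$. The functional $\xi$ records only those relations of $X$ that lie in $\lambda_c(F_{d_0})$, and it does not determine $X$. The next lemma shows that under \eqref{eq:star} it nevertheless decides which $Y_\mu$ involve $X$: the remaining relations can be charged to a factor of smaller $p$-class, which \eqref{eq:star} lets us discard.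

\begin{lemma}\label{lem:criterion}
Let $n\le d_0$ and $\mu\in L(n)^*$. Then $X\preceq Y_\mu$ if and only if $\xi=a\,\mu L(h)$ for some linear map $h\colon V_{d_0}\to V_n$ and some $a\in\mathbb{F}_p^\times$.
\end{lemma}

\begin{proof}
Write $F=F_{d_0}$, and let $\bar w$ be the class in $L(d_0)$ of an element $w\in\lambda_c(F)$. If $\hat h\colon F\to F_n$ lifts $h$ and $\theta\colon F\to Y_\mu$ is the composite of $\hat h$ with $F_n\to Y_\mu$, then for $w\in\lambda_c(F)$
\begin{equation}\label{eq:theta}
\theta(w)=1\iff\hat h(w)\in K_\mu\iff\mu L(h)(\bar w)=0 .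
\end{equation}

Suppose that $A\le Y_\mu$ and that $\psi\colon A\to X$ is onto. Choose $u_i\in A$ with $\psi(u_i)=\pi(x_i)$, let $\hat h\colon F\to F_n$ send $x_i$ to a preimage of $u_i$, and let $h$ and $\theta$ be the resulting maps. Then $\theta(F)\le A$ and $\psi\theta=\pi$. The group $\theta(\lambda_c(F))$ lies in $\lambda_c(Y_\mu)$, of order at most $p$, and $\psi$ maps it onto $\pi(\lambda_c(F))=\lambda_c(X)\neq1$. So $\psi$ is injective on it, and for $w\in\lambda_c(F)$ we have $\theta(w)=1$ if and only if $\pi(w)=1$. By \eqref{eq:theta}, $\mu L(h)$ and $\xi$ have the same kernel. As $\xi\ne0$, they differ by a nonzero scalar.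

Conversely, suppose that $\xi=a\,\mu L(h)$. Take a lift $\hat h$ and let $D=\ker\theta$. By \eqref{eq:theta}, $D\cap\lambda_c(F)=K_\xi\le N$. Lemma~\ref{lem:intersection} gives $X\preceq F/D\times F/\lambda_c(F)$, and $F/D$ embeds in $Y_\mu$, so $X\preceq Y_\mu\times\Gamma_{d_0,c-1}$. The second factor has $p$-class less than $c$, so $X$ is not a subquotient of it. By \eqref{eq:star}, $X\preceq Y_\mu$.
\end{proof}

\begin{remark}
The converse direction fails without \eqref{eq:star}. Let $X=\mathbb{Z}_{p^2}\times\mathbb{Z}_p$, so $c=2$ and $|\lambda_2(X)|=p$, and let $\pi$ send $x_1,x_2$ to generators of the two factors. For $0\ne\mu\in L(1)^*$ we have $Y_\mu=\mathbb{Z}_{p^2}$. The projection $X\to\mathbb{Z}_{p^2}$ is injective on $\lambda_2(X)$, so $\xi=a\,\mu L(h)$ for the map $h$ lifted by $x_1\mapsto x_1$, $x_2\mapsto1$. Yet $X\not\preceq\mathbb{Z}_{p^2}$.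
\end{remark}

Lemma~\ref{lem:criterion} relates every $\mu$ with $X\preceq Y_\mu$ to $\xi$ by a linear map $h$ that need not be invertible. To compare two such functionals by an invertible map, we remove superfluous variables. Let $d$ be the least $n$ such that $X\preceq Y_\mu$ for some $\mu\in L(n)^*$. Then $d\le d_0$ because $X$ is an image of $Y_\xi$, and $d\ge1$ because $F_0=1$. Put $V=V_d$, $L=L(d)$ and
\[
S=\{\mu\in L^*: X\preceq Y_\mu\}\neq\varnothing,\qquad T=L^*\setminus S .
\]
The finite group $\mathcal{G}=\operatorname{GL}(V)\times\mathbb{F}_p^\times$ acts linearly on $L^*$ by $(g,a)\mu=a\,\mu L(g^{-1})$.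

\begin{proposition}\label{prop:reduction}
The set $T$ is a proper subspace of $L^*$, and $S=L^*\setminus T$ is a single $\mathcal{G}$-orbit.
\end{proposition}

\begin{proof}
\emph{$T$ is a proper subspace.} We have $0\in T$ because $Y_0=\Gamma_{d,c-1}$ has $p$-class less than $c$, and $T$ is closed under nonzero scalars because $Y_{a\mu}=Y_\mu$. Let $\mu_1,\mu_2\in T$. If $X\preceq Y_{\mu_1+\mu_2}$, then $X\preceq Y_{\mu_1}\times Y_{\mu_2}$ by Lemma~\ref{lem:sum}, which contradicts \eqref{eq:star}. So $\mu_1+\mu_2\in T$. Finally $T\ne L^*$ because $S\neq\varnothing$.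

\emph{$S$ is $\mathcal{G}$-invariant.} If $\mu\in S$, write $\xi=a\,\mu L(h)$. For $\mu'=b\,\mu L(g^{-1})$ we get $\xi=ab^{-1}\mu' L(gh)$, so $\mu'\in S$ by Lemma~\ref{lem:criterion}.

\emph{If $\nu\in L^*$ and $\xi=b\,\nu L(k)$ with $b\in\mathbb{F}_p^\times$ and $k\colon V_{d_0}\to V$, then $k$ is onto.} Otherwise $k$ has rank $e<d$ and factors as $k=jk'$ with $k'\colon V_{d_0}\to V_e$ and $j\colon V_e\to V$. Then $\xi=b\,\nu' L(k')$ with $\nu'=\nu L(j)\in L(e)^*$, so $X\preceq Y_{\nu'}$ by Lemma~\ref{lem:criterion}. This contradicts the minimality of $d$.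

\emph{$\mathcal{G}$ is transitive on $S$.} Let $\mu,\nu\in S$ and write $\xi=a\,\mu L(h)=b\,\nu L(k)$. The map $h$ is onto, so there is $s\colon V\to V_{d_0}$ with $hs=1$. Then
\[
\mu=\mu L(h)L(s)=a^{-1}\xi L(s)=a^{-1}b\,\nu L(ks).
\]
It remains to show that the endomorphism $ks$ of $V$ is invertible. Substituting the formula for $\mu$ gives $\xi=a\,\mu L(h)=b\,\nu L(ksh)$, so $ksh$ is onto. Hence $ks$ is onto, so $ks\in\operatorname{GL}(V)$ and $\mu\in\mathcal{G}\nu$.
\end{proof}

\section{Failure of transitivity}\label{sec:transitivity}

The group $X$ has now left the problem. What remains is a statement about the action of $\mathcal{G}=\operatorname{GL}(V_d)\times\mathbb{F}_p^\times$ on $L(d)^*$.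

\begin{proposition}\label{prop:notransitive}
Let $d\ge2$ and $c\ge2$. Then there is no proper subspace $T$ of $L(d)^*$ whose complement is a single $\mathcal{G}$-orbit.
\end{proposition}

Both hypotheses are needed. If $d=1$, then $L(1)=p^{c-1}\mathbb{Z}/p^c\mathbb{Z}$ is one-dimensional, and if $c=1$, then $L(d)=V_d$ with its natural action; in both cases $T=0$ has the forbidden property. These are the cases in which $X$ is cyclic.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} from Proposition~\ref{prop:notransitive}]
Let $X$ be as in Theorem~\ref{thm:strong}, and suppose that no $Y_0,Y_1$ as claimed exist. Then \eqref{eq:star} holds, and Propositions~\ref{prop:reduction} and~\ref{prop:notransitive} give $d=1$ or $c=1$. If $d=1$, then $X\preceq Y_\mu$ with $Y_\mu$ an image of $F_1\cong\mathbb{Z}$, so $X$ is cyclic. If $c=1$, then $X=\lambda_1(X)$ has order $p$ by Lemma~\ref{lem:orderp}. Both cases contradict the assumption that $X$ is noncyclic. A closed category that contains $\Gamma_{d_0,c}$ contains its images $X,Y_0,Y_1$, which gives the last claim of Theorem~\ref{thm:strong}.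 Theorem~\ref{thm:main} follows from Theorem~\ref{thm:strong} and Proposition~\ref{prop:cyclic}, since $\Gamma_{d_0,c}$ is a finite $p$-group.
\end{proof}

The rest of this section proves Proposition~\ref{prop:notransitive}. Let $d\ge2$, $c\ge2$, and write $F=F_d$, $V=V_d$, $L=L(d)$. Suppose that $T$ is a proper subspace of $L^*$ and that $S=L^*\setminus T$ is a single orbit; then $T$ is $\mathcal{G}$-invariant as well. A \emph{submodule} of $L$ or of $L^*$ is a $\operatorname{GL}(V)$-invariant subspace. The annihilator $B^\perp\subseteq L^*$ of a submodule $B\subseteq L$ is a submodule of dimension $\dim L/B$.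

\begin{lemma}\label{lem:constraints}
\begin{enumerate}
\item[(i)] Every proper submodule of $L^*$ is contained in $T$.
\item[(ii)] $\dim T\le\binom d2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $W$ be a submodule that meets $S$. It is $\mathcal{G}$-invariant, so $W\supseteq S$ and $L^*=T\cup W$. A vector space is not the union of two proper subspaces: neither could contain the other, and for $t\in T\setminus W$, $w\in W\setminus T$ the sum $t+w$ would lie in neither. As $T$ is proper, $W=L^*$.

(ii) Let $l=\dim L$ and $t=\dim T<l$. The orbit size $|S|=p^t(p^{l-t}-1)$ divides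
\[
|\mathcal{G}|=(p-1)\prod_{i=0}^{d-1}(p^d-p^i)=p^{\binom d2}(p-1)\prod_{i=1}^{d}(p^i-1).
\]
Comparing powers of $p$ gives $t\le\binom d2$.
\end{proof}

So every proper submodule of $L^*$ has dimension at most $\binom d2$, and the sum of all proper submodules is proper. Submodules come from subgroups of $F$ that are preserved by all endomorphisms, such as the $\gamma_i(F)$. The functionals that vanish on the image of $\gamma_2(F)\cap\lambda_c(F)$ form a submodule of dimension $\dim p^{c-1}\mathbb{Z}^d/p^c\mathbb{Z}^d=d$, which exceeds $\binom d2$ only for $d=2$. One step further down the lower central series the dimension is large enough for all $d$. Let $B\subseteq L$ be the image of $\gamma_3(F)\cap\lambda_c(F)$. It is a submodule, because every lift $\hat g$ maps $\gamma_3(F)\cap\lambda_c(F)$ into itself.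

\subsection*{Two computations in the free group}
The first computation shows that $B^\perp$ is large, the second that $B\neq0$ when $c\ge3$. Both map $F$ to a matrix group in which the series $\lambda_i$ can be bounded.

\begin{lemma}\label{lem:independent}
The $d+\binom d2$ elements $x_i^{p^{c-1}}$ $(1\le i\le d)$ and $[x_i,x_j]^{p^{c-2}}$ $(i<j)$ lie in $\lambda_c(F)$, and their classes in $L/B$ are linearly independent.
\end{lemma}

\begin{proof}
The elements lie in $\lambda_c(F)$ because $x_i\in\lambda_1(F)$, $[x_i,x_j]\in\lambda_2(F)$ and $\lambda_k(F)^p\le\lambda_{k+1}(F)$. To detect high powers of a commutator modulo $\gamma_3(F)$ we use the group $H$ of integer matrices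
\[
(x,y,z)=\begin{pmatrix}1&x&z\\0&1&y\\0&0&1\end{pmatrix},\qquad (x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+xy').
\]
Here $(x,y,z)^{-1}=(-x,-y,xy-z)$. Comparing $gg'$ with $g'g[g,g']=gg'$, and inducting on the exponent, we get
\begin{equation}\label{eq:heis}
[(x,y,z),(x',y',z')]=(0,0,xy'-x'y),\qquad (x,y,z)^p=\bigl(px,\,py,\,pz+\tbinom p2xy\bigr).
\end{equation}
The elements $(0,0,z)$ are central, so $\gamma_3(H)=1$. Put $H_1=H$ and, for $k\ge2$,
\[
H_k=\{(x,y,z): x,y\in p^{k-1}\mathbb{Z},\ z\in p^{k-2}\mathbb{Z}\}.
\]
This is a subgroup, because the correction terms $xy'$ and $xy$ lie in $p^{2k-2}\mathbb{Z}\subseteq p^{k-2}\mathbb{Z}$. We claim that $[H_k,H]H_k^p\le H_{k+1}$ for all $k\ge1$. For $k=1$ the condition for $H_2$ is only that the first two coordinates be divisible by $p$, which holds by \eqref{eq:heis}. For $k\ge2$ and $(x,y,z)\in H_k$, a commutator has last coordinate $xy'-x'y\in p^{k-1}\mathbb{Z}$, and the $p$-th power has $px,py\in p^k\mathbb{Z}$ and last coordinate in $p^{k-1}\mathbb{Z}+p^{2k-2}\mathbb{Z}=p^{k-1}\mathbb{Z}$. By induction $\lambda_k(H)\le H_k$.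

Now let $a_i,b_{ij}$ be integers with
\[
w=\prod_i x_i^{a_ip^{c-1}}\prod_{i<j}[x_i,x_j]^{b_{ij}p^{c-2}}\in\bigl(\gamma_3(F)\cap\lambda_c(F)\bigr)\lambda_{c+1}(F).
\]
We must show that $p$ divides all $a_i$ and $b_{ij}$. In $F/\gamma_2(F)=\mathbb{Z}^d$ the image $(a_1p^{c-1},\dots,a_dp^{c-1})$ of $w$ lies in $\lambda_{c+1}(\mathbb{Z}^d)=p^c\mathbb{Z}^d$, so $p\mid a_i$ for all $i$. For $i<j$ map $F\to H$ by $x_i\mapsto(1,0,0)$, $x_j\mapsto(0,1,0)$ and all other generators to $1$. As $\gamma_3(H)=1$, the image
\[
(a_ip^{c-1},0,0)\,(0,a_jp^{c-1},0)\,(0,0,b_{ij}p^{c-2})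
\]
of $w$ lies in $\lambda_{c+1}(H)\le H_{c+1}$. The first two factors lie in $H_{c+1}$ because $p\mid a_i,a_j$. Hence so does the third, that is, $b_{ij}p^{c-2}\in p^{c-1}\mathbb{Z}$, and $p\mid b_{ij}$.
\end{proof}

\begin{lemma}\label{lem:gamma}
$\gamma_c(F)\not\le\lambda_{c+1}(F)$.
\end{lemma}

\begin{proof}
It suffices to find a two-generator image of $F$ with $\lambda_{c+1}=1$ and $\gamma_c\ne1$; this is where $d\ge2$ enters. Let $J$ be the algebra of strictly upper triangular $(c+1)\times(c+1)$ matrices over $\mathbb{F}_p$, with matrix units $e_{ij}$, and let $U=1+J$. The sets $1+J^i$ are subgroups of $U$, and $J^{c+1}=0$. For $a\in J^i$ and $b\in J$,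
\[
[1+a,1+b]=1+\bigl((1+b)(1+a)\bigr)^{-1}(ab-ba)\in1+J^{i+1},\qquad (1+a)^p=1+a^p\in1+J^{i+1}.
\]
By induction $\lambda_i(U)\le1+J^i$, so $\lambda_{c+1}(U)=1$.

Let $n=\sum_{i=2}^{c}e_{i,i+1}$, and let $R\subseteq J$ be the space of matrices whose nonzero entries lie in the first row. Then $RR=0$, $nR=0$ and $Rn\subseteq R$. For $a\in R$ we have $(1+a)^{-1}=1-a$ and $(1+n)^{-1}a=a$, so
\[
[1+a,1+n]=(1-a)\bigl(1+a(1+n)\bigr)=1+an .
\]
Put $w_1=1+e_{12}$ and $w_{k+1}=[w_k,1+n]$. Since $e_{1,k+1}n=e_{1,k+2}$ for $1\le k<c$, we get $w_k=1+e_{1,k+1}$ for $1\le k\le c$, and in particular $w_c\neq1$. Map $F\to U$ by $x_1\mapsto1+e_{12}$, $x_2\mapsto1+n$ and $x_i\mapsto1$ for $i\ge3$. The iterated commutator $[\dots[[x_1,x_2],x_2],\dots,x_2]\in\gamma_c(F)$, with $c-1$ entries $x_2$, maps to $w_c\neq1$, while $\lambda_{c+1}(F)$ maps to $1$.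
\end{proof}

\subsection*{The case $c\ge3$}
Here $\gamma_c(F)\le\gamma_3(F)\cap\lambda_c(F)$, so $B\ne0$ by Lemma~\ref{lem:gamma}, and $B^\perp$ is a proper submodule of $L^*$. By Lemma~\ref{lem:constraints}, $\dim B^\perp\le\binom d2$. By Lemma~\ref{lem:independent}, $\dim B^\perp=\dim L/B\ge d+\binom d2$. This is a contradiction.

\subsection*{The case $c=2$: a basis of $L$}
Now $\gamma_3(F)\le\lambda_3(F)$, so $B=0$ and the argument above breaks down. In exchange, $L=\lambda_2(F)/\lambda_3(F)$ is explicit. We compute modulo $\lambda_3(F)$, where all elements of $\lambda_2(F)$ are central with trivial $p$-th power. The identity $[w,gh]=[w,h][w,g]^h$ and the rule $[g,w]=[w,g]^{-1}$ show that the commutator is multiplicative in each argument, so it defines an alternating bilinear map $V\times V\to L$. Moreover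
\begin{equation}\label{eq:power}
(uv)^p\equiv u^pv^p[v,u]^{\binom p2}\pmod{\lambda_3(F)},
\end{equation}
since sorting $(uv)^p$ into $u^pv^p$ takes $\binom p2$ replacements $vu=uv[v,u]$, each of which produces a central factor.

Let $C\subseteq L$ be the span of all commutators. It is a submodule, spanned by the $[x_i,x_j]$ with $i<j$. The space $L$ is spanned by $C$ and the $p$-th powers. Writing $u\in F$ as a word in the $x_i^{\pm1}$ and applying \eqref{eq:power} repeatedly shows that $u^p$ is, modulo $C$, a combination of the $x_i^p$. So the classes of $x_i^p$ and $[x_i,x_j]$ $(i<j)$ span $L$, and by Lemma~\ref{lem:independent} they form a basis. As $d\ge2$ we have $C\ne0$, so $C^\perp$ is a proper submodule and $C^\perp\subseteq T$ by Lemma~\ref{lem:constraints}(i).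

\subsection*{The case $c=2$, $p$ odd}
Since $p\mid\binom p2$, formula \eqref{eq:power} says that $u\mapsto u^p$ is a homomorphism $F\to L$. Its image $P$ is the subspace with basis $x_1^p,\dots,x_d^p$, and it is a submodule because $\hat g(u^p)=\hat g(u)^p$. Thus $L=P\oplus C$ with $P\ne0$, so $P^\perp$ is a proper submodule and lies in $T$. Then $T\supseteq P^\perp+C^\perp=(P\cap C)^\perp=L^*$, a contradiction.

\subsection*{The case $c=2$, $p=2$}
Now $\binom p2=1$, and $(x_1x_2)^2\equiv x_1^2x_2^2[x_2,x_1]$ shows that the span of the $x_i^2$ is not invariant. We use instead an invariant of orbits, which comes from the function $q$ of Example~\ref{ex:eight}. For $\mu\in L^*$ define $q_\mu\colon V\to\mathbb{F}_2$ by $q_\mu(v)=\mu(\tilde v^2\lambda_3(F))$, where $\tilde v\in F$ represents $v$. This is well defined, since $(\tilde vt)^2\equiv\tilde v^2t^2\equiv\tilde v^2$ for $t\in\lambda_2(F)$. Since $\hat g(\tilde v^2)=\hat g(\tilde v)^2$ and $\hat g(\tilde v)$ represents $g(v)$, we have $q_{\mu L(g)}=q_\mu\circ g$. As $\mathbb{F}_2^\times=1$ and $S$ is one orbit, the number of zeros of $q_\mu$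 on $V$ is the same for all $\mu\in S$. Applying \eqref{eq:power} repeatedly to $\tilde v=x_1^{v_1}\cdots x_d^{v_d}$ with $v_i\in\{0,1\}$, and using $[x_j,x_i]\equiv[x_i,x_j]$, we get
\begin{equation}\label{eq:quadratic}
q_\mu(v_1,\dots,v_d)=\sum_i v_i\,\mu(x_i^2)+\sum_{i<j}v_iv_j\,\mu([x_i,x_j]).
\end{equation}

Let $\alpha_i$ and $\beta_{ij}$ $(i<j)$ be the basis of $L^*$ dual to the basis $x_i^2$, $[x_i,x_j]$ of $L$. The $\alpha_i$ span $C^\perp$, so they lie in $T$. A permutation of the $x_i$ permutes the basis of $L$, again because $[x_j,x_i]\equiv[x_i,x_j]$, and these permutations act transitively on the $\beta_{ij}$. If $\beta_{12}$ were in $T$, then all $\beta_{ij}$ would be in $T$, and $T=L^*$. So $\beta_{12}\in S$. Since $T$ is a subspace containing $\alpha_1+\alpha_2$, also $\beta_{12}+\alpha_1+\alpha_2\in S$. By \eqref{eq:quadratic} the functions attached to these two elements of $S$ are $v_1v_2$ and $v_1+v_2+v_1v_2$. The first vanishes at three of the four pairs $(v_1,v_2)$ and the second only at $(0,0)$, so they have $3\cdot2^{d-2}$ and $2^{d-2}$ zeros on $V$. This contradiction completes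 the proof of Proposition~\ref{prop:notransitive}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed

\begin{example}\label{ex:cubed}
Let $d=c=2$. Then $\dim L=3$, and $Y_\mu$ has order $p^3$ for $\mu\neq0$. If $0\ne\mu\in C^\perp$, then $Y_\mu$ is abelian, maps onto $V$, and has an element of order $p^2$ because $\mu(x_i^p)\neq0$ for some $i$; so $Y_\mu\cong\mathbb{Z}_{p^2}\times\mathbb{Z}_p$. If $\mu\notin C^\perp$, then $Y_\mu$ is nonabelian. For odd $p$ it has exponent $p$ exactly when $\mu\in P^\perp$, so it is $E$ for $\mu\in P^\perp$ and $M$ otherwise. Choosing nonzero $\beta\in P^\perp$ and $\alpha\in C^\perp$, and applying Lemma~\ref{lem:sum} to $\alpha+\beta$ and to $\beta=(\alpha+\beta)+(-\alpha)$, we get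
\[
M\preceq E\times(\mathbb{Z}_{p^2}\times\mathbb{Z}_p),\qquad E\preceq M\times(\mathbb{Z}_{p^2}\times\mathbb{Z}_p).
\]
All three groups have order $p^3$ and are pairwise nonisomorphic, so $M$ and $E$ are not Rhodes-prime among finite $p$-groups. For $p=2$ and $\mu\notin C^\perp$, the number of elements of $Y_\mu$ with square $1$ is twice the number of zeros of $q_\mu$. It is $6$ for $\mu=\beta_{12}$ and $2$ for $\mu=\beta_{12}+\alpha_1+\alpha_2$, so these two functionals give $D_4$ and $Q_8$.
\end{example}

\section{Other categories}\label{sec:categories}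

Theorem~\ref{thm:strong} needs only one group, $\Gamma_{d_0,c}$, to be present in the category, so it applies to categories both smaller and larger than that of all finite $p$-groups.

\begin{corollary}\label{cor:bounded}
Let $c\ge1$. The finite $p$-groups of $p$-class at most $c$ form a closed category, and its Rhodes-prime objects are exactly the groups $\mathbb{Z}_{p^n}$ with $1\le n\le c$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:series}(a) gives closure under subquotients and, applied to the two projections, gives $\lambda_{c+1}(G\times G')\le\lambda_{c+1}(G)\times\lambda_{c+1}(G')$, hence closure under products. A noncyclic member $X$ of $p$-class $c'\le c$ on $d_0$ generators is not Rhodes-prime, because $\Gamma_{d_0,c'}$ is in the category. The nontrivial cyclic members are the $\mathbb{Z}_{p^n}$ with $1\le n\le c$, and Proposition~\ref{prop:cyclic} applies to them.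
\end{proof}

\begin{corollary}\label{cor:larger}
Let $\mathcal{C}$ be a closed category of groups that contains all finite $p$-groups, for example that of all finite groups, all finite solvable groups, or all groups. Then a finite $p$-group is Rhodes-prime in $\mathcal{C}$ if and only if it is cyclic and nontrivial.
\end{corollary}

\begin{proof}
All groups $\Gamma_{n,c}$ lie in $\mathcal{C}$, so Theorem~\ref{thm:strong} and Proposition~\ref{prop:cyclic} apply.
\end{proof}

\begin{corollary}\label{cor:nilpotent}
Let $\mathcal{C}$ be a closed category of groups that contains all finite $p$-groups for every prime $p$. Then a finite nilpotent group is Rhodes-prime in $\mathcal{C}$ if and only if it is cyclic of prime power order greater than $1$. In particular, these are exactly the Rhodes-prime objects of the category of finite nilpotent groups.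
\end{corollary}

\begin{proof}
A finite nilpotent group $X$ is the direct product of its Sylow subgroups. If $X$ is Rhodes-prime, then by induction on the number of factors it is a subquotient of one Sylow subgroup, so its order is a prime power and Corollary~\ref{cor:larger} applies. The converse is Proposition~\ref{prop:cyclic}.
\end{proof}

Finally, the hypothesis on the category in Theorem~\ref{thm:strong} cannot be weakened from $\Gamma_{d_0,c}\in\mathcal{C}$ to $X\in\mathcal{C}$.

\begin{proposition}\label{prop:sharp}
Let $p$ be odd and let $\mathcal{C}$ be the closed category of finite groups of exponent dividing $p$. The noncyclic group $E$ of upper unitriangular $3\times3$ matrices over $\mathbb{Z}_p$ is Rhodes-prime in $\mathcal{C}$.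
\end{proposition}

\begin{proof}
Reducing \eqref{eq:heis} modulo $p$, and using $p\mid\binom p2$, shows that $E$ is nonabelian of exponent $p$, so $E\in\mathcal{C}$. Let $E\preceq Y_0\times Y_1$ with $Y_0,Y_1\in\mathcal{C}$. Subquotients of abelian groups are abelian, so some $Y=Y_i$ is nonabelian. It is a finite $p$-group by Cauchy's theorem. Let $Z$ be its center. The nontrivial $p$-group $Y/Z$ has nontrivial center, so there is $a\in Y\setminus Z$ with $[a,y]\in Z$ for all $y\in Y$. Choose $b\in Y$ with $e=[a,b]\neq1$. Since $e$ is central and $ab=bae$, every element of $\langle a,b\rangle$ has the form $a^ib^je^k$, so the order is at most $p^3$. Groups of order at most $p^2$ among $p$-groups are abelian, so $\langle a,b\rangle$ is nonabelian of order $p^3$ and exponent $p$. Hence it is isomorphic to $E$, and $E\preceq Y_i$.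
\end{proof}

Example~\ref{ex:cubed} shows where the proof of Theorem~\ref{thm:strong} breaks down for this category. For $d=c=2$ the group $Y_\mu$ lies in $\mathcal{C}$ only for $\mu$ on the line $P^\perp$. On this line the functionals with $E\not\preceq Y_\mu$ form the subspace $0$, and its complement is a single orbit under scalars. The groups $M$ and $\mathbb{Z}_{p^2}\times\mathbb{Z}_p$ from which $E$ is assembled have exponent $p^2$ and are no longer available.

\begin{thebibliography}{9}

\bibitem{Bergman}
George M. Bergman,
\emph{On semigroups that are prime in the sense of Tarski, and groups prime in the senses of Tarski and of Rhodes},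
arXiv:2409.15541 (2024).

\end{thebibliography}
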